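# Persistence of stable autoregressive sequences near the unit root

## The sharp constant $\alpha/2$ and the exact size of the deficit

**Theorem 1.** Let $0<\alpha<2$ and $\sigma>0$. Let $(\xi_n)_{n\ge1}$ be i.i.d. symmetric $\alpha$-stable random variables, $\mathbb E[e^{iq\xi_1}]=\exp(-\sigma^\alpha|q|^\alpha)$. For $0<a<1$ let
$$X_n=aX_{n-1}+\xi_n,\quad X_0=x>0,\qquad Q_n(x)=\mathbb P_x(X_1>0,\dots,X_n>0),\qquad \Lambda(a,\alpha)=-\lim_{n\to\infty}\frac1n\log Q_n(x).$$
Then
$$\lim_{a\uparrow1}\frac{\Lambda(a,\alpha)}{\log(1/a)}=\frac\alpha2 .$$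
Equivalently, let $L$ be a Lévy process with $\mathbb E[e^{iqL_1}]=\exp(-|q|^\alpha)$, $R_t=e^{-t/\alpha}L_{e^t}$ for $t\ge0$, and $\lambda_\alpha(h)=-\lim_n\frac1n\log\mathbb P(R_{jh}>0,\ 0\le j\le n-1)$ for $h>0$. Then $\lim_{h\downarrow0}\lambda_\alpha(h)/h=\frac12$.

**Theorem 2.** Let $0<\alpha<2$, put $G(a)=\frac\alpha2-\frac{\Lambda(a,\alpha)}{\log(1/a)}$ and
$$\varrho_\alpha(s)=s\ \ (0<\alpha<1),\qquad \varrho_\alpha(s)=s\log(1/s)\ \ (\alpha=1),\qquad \varrho_\alpha(s)=s^{1/\alpha}\ \ (1<\alpha<2).$$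
There are $a_0<1$ and $0<c<C<\infty$ with $c\,\varrho_\alpha(1-a)\le G(a)\le C\,\varrho_\alpha(1-a)$ for $a\in[a_0,1)$. Equivalently, $\frac12-\lambda_\alpha(h)/h\asymp\varrho_\alpha(h)$ as $h\downarrow0$. Moreover $\Lambda(a,\alpha)<\frac\alpha2\log(1/a)$ for every $a\in(0,1)$, so the supremum of $\Lambda(a,\alpha)/\log(1/a)$ over $a$ is not attained.

A third result, Theorem 3, gives the analogue of Theorem 1 for innovations that are neither stable nor symmetric. It is stated and proved in the last section.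

In plain words: a chain is pulled toward $0$ by a factor $a$ and kicked by heavy-tailed noise. The probability that it stays positive for $n$ steps decays exponentially. When the pull is weak the rate is close to $\frac\alpha2\log(1/a)$, always strictly below it, and Theorem 2 says by how much. The limit in Theorem 1 was posed as a conjecture in Mendonça and Smii, "Near-unit-root persistence of symmetric and asymmetric stable autoregressive sequences", arXiv:2608.17927 (2026).

## Stable noise, the rate $\Lambda$, and skeletons of $R$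

**Facts taken as given.** By a theorem of Hinrichs, Kolb and Wachtel, the limit $\Lambda(a,\alpha)$ exists in $(0,\infty)$ and depends neither on $x>0$ nor on $\sigma$. We also take as known that
$$\Lambda(a,\alpha)=\lambda_\alpha(h)\ \text{ when } h=\alpha\log(1/a),\qquad\qquad \Lambda(a,\alpha)\le\tfrac\alpha2\log(1/a).$$
The second fact is used only in the proof of Theorem 1.

The first identity is natural. Since $R_{(j+1)h}=e^{-h/\alpha}R_{jh}+e^{-(j+1)h/\alpha}(L_{e^{(j+1)h}}-L_{e^{jh}})$, the skeleton $(R_{jh})_j$ is an AR(1) chain with $a=e^{-h/\alpha}$ and independent symmetric $\alpha$-stable innovations of scale $e^{-(j+1)h/\alpha}(e^{(j+1)h}-e^{jh})^{1/\alpha}=(1-e^{-h})^{1/\alpha}$. The process $R$ is stationary, because $L_t$ has the law of $t^{1/\alpha}L_1$. It is the stable Ornstein–Uhlenbeck process attached to $L$.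

**Three computations by hand.** If $a=0$ (outside our range) then $Q_n=2^{-n}$, with rate $\log2$. If $n=1$, $Q_1(x)=\mathbb P(\xi>-ax)$. If $0<a<1$, then from any positive state the next state is positive with probability at least $\mathbb P(\xi>0)=\frac12$, so $Q_n(x)\ge2^{-n}$ and $\Lambda(a,\alpha)\le\log 2$. In particular the strict inequality of Theorem 2 is immediate when $a<2^{-2/\alpha}$, because then $\frac\alpha2\log(1/a)>\log2$. All the work is near $a=1$.

**Conventions.** From now until the last section $\sigma=1$, so $\xi$ has the law of $L_1$, and $\gamma=\alpha/2\in(0,1)$. Letters $c,C$ denote positive constants depending only on $\alpha$ and on fixed auxiliary exponents; they may change from line to line. Let $p$ be the density of $\xi$, $p_t(z)=t^{-1/\alpha}p(t^{-1/\alpha}z)$ that of $L_t$, and $\tau(y)=\mathbb P(\xi<-y)$. For $w$ on $(0,\infty)$ put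
$$Tw(y)=\mathbb E[w(y+\xi);\,y+\xi>0]\ (y\ge0),\qquad Pw(x)=Tw(ax)\ (x>0),\qquad M_\beta(y)=\mathbb E[(y+\xi)^\beta;\,y+\xi>0]\ (\beta>-1).$$
So $P$ is the transition operator of the chain killed when it leaves $(0,\infty)$, $Q_n(x)=P^n1(x)$, and $M_\beta=T(x^\beta)$.

**Facts on the density.** Set $k=\Gamma(1+\alpha)\sin(\pi\alpha/2)/\pi>0$. Then $k|v|^{-1-\alpha}$ is the Lévy density of $L$, which means
$$2k\int_0^\infty(1-\cos\theta v)\,v^{-1-\alpha}dv=|\theta|^\alpha. \tag{1}$$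
The density $p$ is even, smooth and bounded (its Fourier transform $e^{-|\theta|^\alpha}$ is integrable against every power of $|\theta|$), and
$$|p(z)-kz^{-1-\alpha}|\le Cz^{-1-\alpha-m'}\ (z\ge1),\qquad m'=\alpha\ (\alpha\ne1),\quad m'=2\ (\alpha=1). \tag{2}$$
For $\alpha\ne1$ this is the classical expansion (Ibragimov–Linnik, *Independent and Stationary Sequences of Random Variables*, §2.4; Zolotarev, *One-dimensional Stable Distributions*, §§2.4–2.5). For $\alpha=1$, the Cauchy case, $p(z)=\frac1{\pi(1+z^2)}$, $k=\frac1\pi$, and the difference is $-\frac{1}{\pi z^2(1+z^2)}$. We also need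
$$c(1+|z|)^{-1-\alpha}\le p(z)\le C(1+|z|)^{-1-\alpha},\qquad |p''(z)|\le C(1+|z|)^{-1-\alpha}. \tag{3}$$

To prove (3), let $S$ be positive $\alpha/2$-stable, $\mathbb E e^{-\lambda S}=e^{-\lambda^{\alpha/2}}$, and let $Z$ be an independent standard normal variable. Then $\sqrt{2S}\,Z$ has characteristic function $\mathbb E e^{-q^2S}=e^{-|q|^\alpha}$, so $p(z)=\mathbb E[(4\pi S)^{-1/2}e^{-z^2/4S}]>0$. Positivity, continuity and (2) give the first part. The function $p''$ is bounded because $\theta^2e^{-|\theta|^\alpha}$ is integrable. For $|z|\ge1$ we differentiate the Gaussian kernel twice under the expectation; the result is at most a constant times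
$$s^{-3/2}(1+z^2/s)e^{-z^2/4s}\le Cs^{-3/2}e^{-z^2/8s}\le Cz^{-2}s^{-1/2}e^{-(z/2)^2/4s}\qquad(s=S),$$
where the last step is $s^{-1}e^{-z^2/16s}\le Cz^{-2}$. The right side is at most $C|z|^{-3}$, which justifies the differentiation, and it gives $|p''(z)|\le Cz^{-2}p(z/2)$. This proves (3). By (3) and scaling, $p_t(z)\le Ct|z|^{-1-\alpha}$; also $\tau(y)>0$ for all $y$.

## Rates from inequalities $Pf\le rf$ and $Pg\ge rg$

**Lemma 1.** Let $r>0$, and let $P$ be the killed operator of the chain for any i.i.d. noise.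

1. If $f$ is finite on $(0,\infty)$, $\inf f>0$ and $Pf\le rf$, then $Q_n(x)\le r^nf(x)/\inf f$.
2. If $g\ge0$ is bounded, $Pg\ge rg$ and $g(x_0)>0$, then $Q_n(x_0)\ge r^ng(x_0)/\sup g$.

*Proof.* $P$ is linear and preserves order on nonnegative functions, so $P^nf\le r^nf$ and $P^ng\ge r^ng$ by induction. Use $1\le f/\inf f$ and $1\ge g/\sup g$ in $Q_n=P^n1$. $\square$

In case 1, $\Lambda\ge-\log r$; in case 2, $\Lambda\le-\log r$. For $a=0$ both hold with $f=g=1$, $r=\frac12$. To prove Theorem 1 we want $f$ with $r$ close to $a^{\alpha/2}$. As $Pf(x)=Tf(ax)$, a function with $Tf\approx f$ that is homogeneous of degree $\alpha/2$ is what one would look for. So we compute how $T$ acts on powers.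

## Powers under one Cauchy step, and why no power suffices

Let $\alpha=1$, $0<|\beta|<1$, $y\ge0$, and write $y+i=\rho e^{i\varphi}$ with $\rho=\sqrt{1+y^2}$, $\varphi\in(0,\frac\pi2]$. Integrate $z^\beta/(\pi(1+(z-y)^2))$, with the branch cut of $z^\beta$ along the negative imaginary axis, over the boundary of a large upper half-disc indented at $0$. The arcs contribute $O(\mathcal R^{\beta-1})\to0$ and $O(\eta^{1+\beta})\to0$, where $\mathcal R$ and $\eta$ are the radii of the outer arc and of the indentation. The pole at $y+i$ contributes $2\pi i\cdot\frac{(y+i)^\beta}{2\pi i}$. With $B=\mathbb E[|y+\xi|^\beta;y+\xi<0]$ this says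
$$M_\beta(y)+e^{i\pi\beta}B=(y+i)^\beta=\rho^\beta e^{i\beta\varphi}.$$
Multiply by $e^{-i\pi\beta}$ and take imaginary parts:
$$M_\beta(y)=\rho^\beta\,\frac{\sin(\beta(\pi-\varphi))}{\sin\pi\beta}=y^\beta-\beta\cot(\pi\beta)\,y^{\beta-1}+O(y^{\beta-2})\qquad(y\to\infty), \tag{4}$$
because $\varphi=1/y+O(y^{-3})$ and $\rho^\beta=y^\beta(1+O(y^{-2}))$. The correction is negative for $0<\beta<\frac12$, vanishes at $\beta=\frac12=\frac\alpha2$, and is positive for $\frac12<\beta<1$. At $\beta=\frac12$ we get the exact value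
$$M_{1/2}(y)=\operatorname{Re}\sqrt{y+i}=\sqrt{\tfrac{\rho+y}2}>\sqrt y,\qquad M_{1/2}(y)-\sqrt y=\frac{\frac12(\rho-y)}{\sqrt{(\rho+y)/2}+\sqrt y}\sim\tfrac18y^{-3/2}, \tag{5}$$
using $\rho-y=1/(\rho+y)$.

The first thing to try in Lemma 1 is therefore $f(x)=x^\beta$. It fails, at definite points.

* For $f=x^{1/2}$, (5) gives $Pf(x)=M_{1/2}(ax)>a^{1/2}f(x)$ for every $x$. The inequality points the wrong way for a lower bound on $\Lambda$, and $f$ is unbounded, so it cannot be used in case 2 either.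
* For $f=x^\beta$ with $0<\beta<\frac12$, (4) gives $Pf(x)\le a^\beta f(x)$ when $ax$ is large, which is what we want. But as $x\downarrow0$, $Pf(x)\to M_\beta(0)=\mathbb E\xi_+^\beta>0$ while $f(x)\to0$. So $Pf\le rf$ fails near $0$ for every $r$, and $\inf f=0$.

So the subcritical power is right far out and breaks only near the origin. Near the origin, on the other hand, the chain is killed with probability bounded below. The proof of Theorem 1 lets this killing pay for the failure. First we extend the Cauchy computation to all $\alpha$.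

## The critical exponents $\gamma$ and $\gamma-1$ for general $\alpha$

By (2), one step of the walk from a large $y$ looks, on scale $y$, like a jump with intensity $k|v|^{-1-\alpha}$. The coefficient that replaces $-\beta\cot\pi\beta$ is $kI(\beta)$, with $I$ as follows.

**Lemma 2.** For $-1<\beta<\alpha$ let $\psi_\beta(v)=(1+v)^\beta+(1-v)^\beta1_{v<1}-2$ for $v>0$, and $I(\beta)=\int_0^\infty\psi_\beta(v)v^{-1-\alpha}dv$. Then $I$ is differentiable and strictly convex, $I(\beta)=I(\alpha-1-\beta)$, and $I(\gamma)=I(\gamma-1)=0$. Hence $I<0$ on $(\gamma-1,\gamma)$, $I>0$ on $(-1,\gamma-1)\cup(\gamma,\alpha)$, and $I'(\gamma-1)<0$.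

*Proof.* **Step 1** (convergence and convexity). Near $0$, $\psi_\beta$ is even and smooth in $v$ and vanishes at $v=0$, so $\psi_\beta=O(v^2)$. It is integrable near $v=1$ since $\beta>-1$, and $O(1+v^\beta)$ at infinity with $\beta<\alpha$. The same holds for $\partial_\beta\psi_\beta(v)=(1+v)^\beta\log(1+v)+(1-v)^\beta\log(1-v)1_{v<1}$, locally uniformly in $\beta$, up to logarithms at $v=1$ and $v=\infty$. So the integral converges and can be differentiated under the sign. For each $v$, $\beta\mapsto(1+v)^\beta$ is strictly convex and $\beta\mapsto(1-v)^\beta$ is convex for $v<1$, so $I$ is strictly convex.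

**Step 2** (a symmetric formula, to expose $\beta\leftrightarrow\alpha-1-\beta$). For small $\eta>0$, substitute $u=1-v$ and $u=1+v$:
$$\int_\eta^\infty\psi_\beta v^{-1-\alpha}dv=\int_0^{1-\eta}\frac{u^\beta-1}{(1-u)^{1+\alpha}}du+\int_{1+\eta}^\infty\frac{u^\beta-1}{(u-1)^{1+\alpha}}du-\int_1^\infty v^{-1-\alpha}dv .$$
The substitution $u\to1/u$ turns the second integral into $\int_0^{1/(1+\eta)}(u^{\alpha-1-\beta}-u^{\alpha-1})(1-u)^{-1-\alpha}du$. Replacing the upper limit by $1-\eta$ changes an interval of length $O(\eta^2)$ on which the integrand is $O(\eta^{-\alpha})$; the cost $O(\eta^{2-\alpha})$ tends to $0$. Since $u^\beta-1+u^{\alpha-1-\beta}-u^{\alpha-1}=-(1-u^\beta)(1-u^{\alpha-1-\beta})$, letting $\eta\to0$ gives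
$$I(\beta)=-\frac1\alpha-\int_0^1\frac{(1-u^\beta)(1-u^{\alpha-1-\beta})}{(1-u)^{1+\alpha}}du .$$
The right side is symmetric under $\beta\leftrightarrow\alpha-1-\beta$.

**Step 3** (the zero at $\gamma$, by an explicit primitive). For $\beta=\gamma$ we have $\alpha-1-\gamma=\gamma-1$. Let $H(u)=\frac1\alpha(1-u^\gamma)^2(1-u)^{-\alpha}$. Since $2\gamma=\alpha$,
$$H'(u)=\frac{1-u^\gamma}{(1-u)^{1+\alpha}}\big[1-u^\gamma-u^{\gamma-1}(1-u)\big]=\frac{(1-u^\gamma)(1-u^{\gamma-1})}{(1-u)^{1+\alpha}},$$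
the integrand. As $\alpha<2$, $H(1^-)=0$, and $H(0)=\frac1\alpha$. So the integral is $-\frac1\alpha$ and $I(\gamma)=0$; by symmetry $I(\gamma-1)=0$. The sign statements and $I'(\gamma-1)<0$ follow from strict convexity. $\square$

As a check, for $\alpha=1$ formula (4) and the next lemma give $kI(\beta)=-\beta\cot\pi\beta$, which vanishes exactly at $\pm\frac12$ on $(-1,1)$.

**Lemma 3.** Let $m=\min(2,2\alpha)>\alpha$. For $-1<\beta<\alpha$ and $y\ge1$,
$$|M_\beta(y)-y^\beta-kI(\beta)y^{\beta-\alpha}|\le C_\beta y^{\beta-m}. \tag{6}$$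
If $\alpha=1$ and $W(x)=x^{-1/2}\log x$, then for $y\ge2$
$$TW(y)=W(y)+kI'(-\tfrac12)y^{-3/2}+O(y^{-5/2}\log y). \tag{7}$$

*Proof.* **Step 1** (replace the density by its tail). Let $\varphi$ on $(0,\infty)$ satisfy $|\varphi|\le Cv^2$ on $(0,\frac12]$, $\int_{1/2}^2|\varphi|<\infty$, and $|\varphi|\le Cv^{\beta_1}$ for $v\ge2$ with some $\beta_1<\alpha$. Then
$$\int_0^\infty\varphi(v)\,y\,p(yv)\,dv=ky^{-\alpha}\int_0^\infty\varphi(v)v^{-1-\alpha}dv+O(y^{-m})\qquad(y\ge2).$$
Indeed, the part $v<1/y$ of the difference is at most $C\int_0^{1/y}v^2(y+y^{-\alpha}v^{-1-\alpha})dv\le Cy^{-2}$. For $v\ge1/y$, (2) gives $|y\,p(yv)-ky^{-\alpha}v^{-1-\alpha}|\le Cy^{-\alpha-m'}v^{-1-\alpha-m'}$, so this part is at most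
$$Cy^{-\alpha-m'}\Big(1+\int_{1/y}^{1/2}v^{1-\alpha-m'}dv\Big).$$
If $\alpha<1$, then $m'=\alpha$, the integral is bounded and we get $O(y^{-2\alpha})$. If $\alpha=1$, then $m'=2$, the integral is at most $y$ and we get $O(y^{-2})$. If $\alpha>1$, then $m'=\alpha$, the integral is $O(y^{2\alpha-2})$ and we get $O(y^{-2})$.

**Step 2** (apply it to powers). Scaling $\xi=yv$ and using $2\int_0^\infty y\,p(yv)dv=1$,
$$M_\beta(y)=y^\beta\Big(1+\int_0^\infty\psi_\beta(v)\,y\,p(yv)\,dv\Big).$$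
Step 1 with $\varphi=\psi_\beta$, $\beta_1=\max(\beta,0)$, gives (6) for $y\ge2$. On $[1,2]$, $M_\beta$ is bounded, so (6) is trivial there.

**Step 3** (the logarithm). Let $\alpha=1$. Writing $y+\xi=y(1+\xi/y)$,
$$TW(y)=y^{-1/2}\log y\cdot\big(y^{1/2}M_{-1/2}(y)\big)+y^{-1/2}\int_0^\infty\partial_\beta\psi_\beta(v)\big|_{\beta=-1/2}\,y\,p(yv)\,dv .$$
Since $I(-\frac12)=0$ (here $\gamma-1=-\frac12$) and $m=2$, the first bracket is $1+O(y^{-2})$. By Step 1 the last integral is $ky^{-1}I'(-\frac12)+O(y^{-2})$. $\square$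

## A subcritical power plus a constant: proof of Theorem 1

The next lemma is stated for general noise, since Theorem 3 will use it again.

**Lemma 4.** Let $(\xi_n)$ be i.i.d., $0<\beta<1$, $\mathbb E|\xi|^\beta<\infty$, $\tau(y)=\mathbb P(\xi<-y)>0$ for all $y$, and suppose that for some $K\ge1$
$$M_\beta(y)=\mathbb E(y+\xi)_+^\beta\le y^\beta\qquad(y\ge K). \tag{8}$$
Then for every $\epsilon\in(0,1)$ there is $a_1<1$ such that for $a\in(a_1,1)$ and all $x>0$,
$$\liminf_{n}-\tfrac1n\log Q_n(x)\ge(1-\epsilon)\beta(1-a).$$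

*Proof.* **Step 1** (choose the function). Let $M=\sup_{0\le y\le K}M_\beta(y)\le\mathbb E(K+|\xi|)^\beta<\infty$, and
$$C_0=\frac{M+1}{\tau(K)},\qquad f(x)=x^\beta+C_0,\qquad r=1-(1-\epsilon)\beta(1-a).$$
We show $Pf\le rf$ for $a$ near $1$. Since $\mathbb P(y+\xi>0)\le1-\tau(y)$, we have $Pf(x)\le M_\beta(ax)+C_0(1-\tau(ax))$.

**Step 2** (near the origin the killing pays). Let $ax\le K$. Then $\tau(ax)\ge\tau(K)$ and
$$Pf(x)\le M+C_0-C_0\tau(K)=C_0-1\le rC_0\le rf(x)$$
as soon as $(1-r)C_0\le1$.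

**Step 3** (away from the origin the power pays). Let $ax>K$. By (8) and concavity, $M_\beta(ax)\le a^\beta x^\beta\le(1-\beta(1-a))x^\beta$. Hence
$$rf(x)-Pf(x)\ge\epsilon\beta(1-a)x^\beta-(1-\epsilon)\beta(1-a)C_0+C_0\tau(ax).$$
The middle term is the price of the constant, which does not shrink under $x\mapsto ax$. If $\epsilon x^\beta\ge C_0$, the first term covers it. Otherwise $x<K':=(C_0/\epsilon)^{1/\beta}$, so $\tau(ax)\ge\tau(K')>0$, and the third term covers it once $\beta(1-a)\le\tau(K')$.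

**Step 4** (conclude). None of $K,M,C_0,K'$ depends on $a$. So $Pf\le rf$ for all $a$ near $1$, $\inf f\ge C_0>0$, and Lemma 1 gives $\liminf-\frac1n\log Q_n(x)\ge-\log r\ge(1-\epsilon)\beta(1-a)$. $\square$

**Proof of Theorem 1.** Fix $\beta\in(0,\gamma)$. Then $I(\beta)<0$ by Lemma 2, and since $m>\alpha$, (6) gives (8) for some $K$. Lemma 4 yields $\Lambda(a,\alpha)\ge(1-\epsilon)\beta(1-a)$ for $a$ near $1$, so $\liminf_{a\uparrow1}\Lambda(a,\alpha)/\log(1/a)\ge(1-\epsilon)\beta$. Let $\epsilon\downarrow0$ and $\beta\uparrow\alpha/2$, and combine with $\Lambda\le\frac\alpha2\log(1/a)$. The form with $h$ follows from $\Lambda(a,\alpha)=\lambda_\alpha(h)$, $h=\alpha\log(1/a)$: indeed $\lambda_\alpha(h)/h=\Lambda(a,\alpha)/(\alpha\log(1/a))$. $\blacksquare$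

## The defect of the critical power $x^\gamma$

For the exact order of $G(a)$ we cannot give away a fixed amount $\gamma-\beta$: we must use the exponent $\gamma$ itself and know how far $x^\gamma$ is from being invariant under $T$. Put $\Delta(y)=M_\gamma(y)-y^\gamma$. Since $I(\gamma)=0$, (6) only gives $\Delta(y)=O(y^{\gamma-m})$. This has no sign, and for $\alpha>1$ it is larger than the truth. In the Cauchy case (5) shows $\Delta(y)>0$ and $\Delta(y)\sim\frac18y^{-3/2}=\frac18y^{-3\gamma}$, which is the right picture for every $\alpha$.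

**Lemma 5.** There are $c_\Delta,C_\Delta>0$ with $c_\Delta(1+y)^{-3\gamma}\le\Delta(y)\le C_\Delta(1+y)^{-3\gamma}$ for $y\ge0$.

*Proof.* The plan is to run the Lévy process from time $0$ to time $1$ and to differentiate in time. On the positive half-line the generator annihilates $u(x)=x_+^\gamma$, since $I(\gamma)=0$; on the negative half-line it gives something explicit and positive.

**Step 1** (the generator acting on densities). Let $F(t)=\mathbb E\,u(y+L_t)=\int u(x)p_t(x-y)dx$, so $F(1)=M_\gamma(y)$. For $\delta\ge0$ let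
$$A_\delta q(x)=k\int_\delta^\infty\big(q(x+v)+q(x-v)-2q(x)\big)v^{-1-\alpha}dv,\qquad A=A_0.$$
From $p_t(z)=\frac1{2\pi}\int e^{-i\theta z-t|\theta|^\alpha}d\theta$, the second difference of $p_t$ at $z$ is $\frac1{2\pi}\int(2\cos\theta v-2)e^{-i\theta z-t|\theta|^\alpha}d\theta$. Integrating against $kv^{-1-\alpha}dv$ (Fubini holds because $2-2\cos\theta v\ge0$ and by (1)) gives
$$Ap_t(z)=-\frac1{2\pi}\int|\theta|^\alpha e^{-i\theta z-t|\theta|^\alpha}d\theta=\partial_tp_t(z)\qquad(t>0).$$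

**Step 2** (a bound that allows limits under the integral). Fix $t_0\in(0,1)$ and let $q=p_t$, $t\in[t_0,1]$. By (3) and scaling, $|q(z)|+|q''(z)|\le C_{t_0}(1+|z|)^{-1-\alpha}$. Then, uniformly in $\delta\in[0,1]$,
$$|A_\delta p_t(z)|\le C_{t_0}(1+|z|)^{-1-\alpha}.$$
For $|z|\le2$, bound the second difference by $v^2\sup|q''|$ for $v\le1$ and by $4\sup|q|$ for $v>1$. For $|z|\ge2$ split the $v$-integral. For $v\le1$ the second difference is at most $Cv^2|z|^{-1-\alpha}$, since $|z|-1\ge|z|/2$. For $1<v\le|z|/2$ each of the three terms is at most $C|z|^{-1-\alpha}$. For $v>|z|/2$ we have $v^{-1-\alpha}\le(|z|/2)^{-1-\alpha}$, so the contribution is at most $C(|z|/2)^{-1-\alpha}\cdot2\int q+Cq(z)$.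

**Step 3** (move the generator onto $u$). Since $u(x)\le|x|^\gamma$ with $\gamma<\alpha$, Step 2 and Fubini give
$$F(1)-F(t_0)=\int u(x)\int_{t_0}^1Ap_t(x-y)\,dt\,dx=\int_{t_0}^1\Phi(t)\,dt,\qquad \Phi(t)=\int u(x)(Ap_t)(x-y)dx .$$
By dominated convergence (Step 2), $\Phi(t)=\lim_{\delta\downarrow0}\int u(x)(A_\delta p_t)(x-y)dx$. For fixed $\delta>0$ each of the three terms of $A_\delta$ gives an absolutely convergent double integral, because $\int_\delta^\infty\mathbb E(y+|L_t|+v)^\gamma v^{-1-\alpha}dv<\infty$. So Fubini and translation give $\Phi(t)=\lim_{\delta\downarrow0}\int A_\delta u(x)\,p_t(x-y)dx$.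

**Step 4** (compute $A_\delta u$). For $x>0$, scaling gives
$$A_\delta u(x)=kx^{\gamma-\alpha}\int_{\delta/x}^\infty\psi_\gamma(v)v^{-1-\alpha}dv=kx^{-\gamma}\int_{\delta/x}^\infty\psi_\gamma(v)v^{-1-\alpha}dv .$$
This is bounded by $Cx^{-\gamma}$ and tends to $kx^{-\gamma}I(\gamma)=0$. For $x<0$ only the term $u(x+v)$ survives, and
$$A_\delta u(x)=k\int_{\max(\delta,|x|)}^\infty(v-|x|)^\gamma v^{-1-\alpha}dv\ \uparrow\ k_0|x|^{-\gamma},\qquad k_0=k\int_1^\infty(v-1)^\gamma v^{-1-\alpha}dv>0 .$$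
As $\gamma<1$, $|x|^{-\gamma}p_t(x-y)$ is integrable, and dominated convergence gives $\Phi(t)=k_0\int_0^\infty z^{-\gamma}p_t(y+z)dz$. Finally $|F(t_0)-y^\gamma|\le\mathbb E|L_{t_0}|^\gamma=t_0^{\gamma/\alpha}\mathbb E|L_1|^\gamma\to0$ as $t_0\downarrow0$. Therefore
$$\Delta(y)=k_0\int_0^1\int_0^\infty z^{-\gamma}p_t(y+z)\,dz\,dt\qquad(y\ge0). \tag{9}$$

**Step 5** (read off both bounds). Upper bound: $p_t(w)\le Ctw^{-1-\alpha}$ gives, for $y>0$, $\Delta(y)\le C\int_0^\infty z^{-\gamma}(y+z)^{-1-\alpha}dz=Cy^{-\gamma-\alpha}=Cy^{-3\gamma}$; and $\Delta(y)\le\mathbb E|\xi|^\gamma$ always. Lower bound: for $t\in[\frac12,1]$, $p_t(w)\ge c(1+|w|)^{-1-\alpha}$, so $\Delta(y)\ge c\int_0^\infty z^{-\gamma}(1+y+z)^{-1-\alpha}dz=c(1+y)^{-3\gamma}$. $\square$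

## Correctors and the origin of the three regimes

We want a decaying function $w$ with $Tw-w\le-c(1+y)^{-3\gamma}$, so that adding a multiple of $w$ to $x^\gamma$ cancels the defect. By (6), $T(x^b)-x^b\approx kI(b)y^{b-\alpha}$. To produce $y^{-3\gamma}$ we need $b-\alpha=-3\gamma$, that is, $b=-\gamma$. What happens depends on the position of $-\gamma$ relative to the second zero $\gamma-1$ of $I$.

* If $\alpha<1$, then $-\gamma>\gamma-1$ and $I(-\gamma)<0$. The power $x^{-\gamma}$ works.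
* If $\alpha=1$, then $-\gamma=\gamma-1$ and $I(-\gamma)=0$. This is a resonance, and a logarithm appears.
* If $\alpha>1$, then $-\gamma<\gamma-1$ and $I(-\gamma)>0$, which has the wrong sign. A positive corrector is obtained by subtracting a faster decaying power from the almost invariant power $x^{\gamma-1}$.

Accordingly, for $X\ge1$ let
$$w_0(X)=X^{-\gamma}\ (\alpha<1),\qquad w_0(X)=X^{-1/2}(1+\log X)\ (\alpha=1),\qquad w_0(X)=X^{\gamma-1}\ (\alpha>1).$$
For $\alpha>1$ fix $b$ with $\max(-\gamma,3\gamma-3)<b<\gamma-1$. This is possible since $\frac12<\gamma<1$; then $b>-1$ and $I(b)>0$.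

**Lemma 6.** (a) For each $\beta'\in(\gamma-1,0)$ there is $K\ge1$ such that $v(x)=\min(K^{\beta'},x^{\beta'})$ satisfies $Tv(y)\le v(y)-c(1+y)^{\beta'-\alpha}$ for $y>0$, and $v(ax)\le a^{-1}v(x)$ for $0<a<1$.
(b) There is a nonincreasing bounded $w>0$ with $Tw(y)\le w(y)-c_w(1+y)^{-3\gamma}$ for $y>0$, with $w(ax)\le a^{-1}w(x)$ for $0<a<1$, and $w(x)\le Cw_0(1+x)$.

*Proof.* **Step 1** (part (a): killing inside, negative drift outside). If $y\le K$, then $Tv(y)\le K^{\beta'}(1-\tau(y))\le v(y)-K^{\beta'}\tau(K)$. If $y>K$, then $Tv(y)\le M_{\beta'}(y)\le y^{\beta'}-cy^{\beta'-\alpha}$ for $K$ large, by (6) and $I(\beta')<0$. Finally $v(ax)=\min(K^{\beta'},a^{\beta'}x^{\beta'})\le a^{\beta'}v(x)\le a^{-1}v(x)$, as $-1<\beta'<0$.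

**Step 2** (part (b), $\alpha<1$). Take (a) with $\beta'=-\gamma\in(\gamma-1,0)$; then $\beta'-\alpha=-3\gamma$.

**Step 3** (part (b), $\alpha>1$: the untruncated function). Let $W(x)=x^{\gamma-1}-x^b$. Since $W'(x)=x^{b-1}\big(-b-(1-\gamma)x^{\gamma-1-b}\big)$ and $-b>1-\gamma>0$, $W$ increases on $(0,x^*]$ and decreases to $0$ on $[x^*,\infty)$, for some $x^*>1$; also $W(1)=0$. As $I(\gamma-1)=0$ and $m=2$, (6) gives
$$TW(y)=W(y)-kI(b)y^{b-\alpha}+O(y^{\gamma-3})+O(y^{b-2})\le W(y)-cy^{b-\alpha}\quad\text{for large }y,$$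
because $\gamma-3<b-\alpha$ (that is, $b>3\gamma-3$) and $b-2<b-\alpha$.

**Step 4** (part (b), $\alpha>1$: truncation, to get a bounded positive function). For $K\ge2x^*$ let $w=W(K)$ on $(0,K]$ and $w=W$ on $[K,\infty)$. Then $w$ is positive, bounded, nonincreasing, and $w(x)\le C(1+x)^{\gamma-1}$. The difference $D=w-W$ vanishes on $[K,\infty)$, is $\le0$ on $[x^*,K]$, and on $(0,x^*)$ satisfies $D\le W(x^*)+x^b$, a bound independent of $K$. For $y>K$ and $x<x^*$ we have $y-x\ge y/2$, so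
$$Tw(y)\le TW(y)+\int_0^{x^*}(W(x^*)+x^b)\,p(y-x)\,dx\le W(y)-cy^{b-\alpha}+C'y^{-1-\alpha}$$
with $C'$ independent of $K$. Since $b>-1$ and $b-\alpha>-3\gamma$, for $K$ large this is at most $w(y)-c(1+y)^{-3\gamma}$. For $y\le K$, $Tw(y)\le W(K)(1-\tau(K))=w(y)-W(K)\tau(K)$.

**Step 5** (part (b), $\alpha>1$: behavior under $x\mapsto ax$). If $ax\ge K$, then $w(ax)=(ax)^{\gamma-1}(1-(ax)^{b-\gamma+1})\le a^{\gamma-1}W(x)$, since $b-\gamma+1<0$. If $ax<K\le x$, then $w(ax)=W(a'x)$ with $a'=K/x\in[a,1]$, and the same bound gives $w(ax)\le a'^{\gamma-1}W(x)\le a^{\gamma-1}w(x)$. If $x<K$, then $w(ax)=w(x)$. And $a^{\gamma-1}\le a^{-1}$.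

**Step 6** (part (b), $\alpha=1$). Use the same construction with $W(x)=x^{-1/2}\log x$, which increases on $(0,e^2]$, decreases to $0$ after $x^*=e^2$, and has $W(1)=0$. By (7) and $I'(-\frac12)<0$, $TW(y)\le W(y)-cy^{-3/2}$ for large $y$, and $\frac32=3\gamma$. Truncating at $K\ge2e^2$, $D=w-W$ is positive only on a subset of $(0,e^2)$, where $D\le W(e^2)+x^{-1/2}|\log x|$. So for $y>K$ the cost is at most $C'y^{-2}$ with $C'$ independent of $K$, and for $K$ large it is absorbed. The case $y\le K$ is as in Step 4. For $ax\ge1$, $W(ax)\le a^{-1/2}x^{-1/2}\log x=a^{-1/2}W(x)$, and Step 5 applies with this bound. Clearly $w(x)\le Cw_0(1+x)$. $\square$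

For the opposite inequality we need a function of the same size whose drift is not too negative.

**Lemma 7.** There is a nonincreasing $\tilde w>0$ with $T\tilde w(y)\ge\tilde w(y)-C_{\tilde w}(1+y)^{-3\gamma}$ for $y>0$ and $cw_0(1+x)\le\tilde w(x)\le Cw_0(1+x)$.

*Proof.* In each case below $\tilde w$ is bounded and $T\tilde w\ge0$, so only large $y$ matters. Note $1+\alpha>3\gamma$, since $\gamma<1$. The size bounds are immediate from the formulas.

**Step 1** ($\alpha<1$). Let $\tilde w=\min(1,x^{-\gamma})$. By (6) and (3), $T\tilde w(y)\ge M_{-\gamma}(y)-\int_0^1x^{-\gamma}p(y-x)dx\ge y^{-\gamma}-Cy^{-3\gamma}-Cy^{-1-\alpha}$.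

**Step 2** ($\alpha=1$). Let $W=x^{-1/2}\log x$ and $\tilde w(x)=W(\max(x,e^2))$. Since $W(e^2)=\max W$, $\tilde w\ge W$ everywhere, with equality for $x\ge e^2$. So $T\tilde w(y)\ge TW(y)\ge W(y)-Cy^{-3/2}$ for large $y$ by (7).

**Step 3** ($\alpha>1$). Let $W=x^{\gamma-1}+x^b$, which is decreasing with $W(1)=2$, and $\tilde w=\min(2,W)$. As in Step 3 of Lemma 6, $TW(y)=W(y)+kI(b)y^{b-\alpha}+O(y^{\gamma-3})+O(y^{b-2})\ge W(y)$ for large $y$. Truncation costs at most $\int_0^1W(x)p(y-x)dx\le Cy^{-1-\alpha}$. $\square$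

## The deficit is at most of order $\varrho_\alpha(1-a)$

Put $s=1-a$, $N=s^{-1/\alpha}$, $X=1+x$ and $\theta(N)=N^{-\gamma}w_0(N)$. For $\alpha<1$, $\theta(N)=N^{-\alpha}=s$; for $\alpha=1$, $\theta(N)=N^{-1}(1+\log N)=s(1+\log(1/s))$; for $\alpha>1$, $\theta(N)=N^{-1}=s^{1/\alpha}$. So
$$\theta(N)\asymp\varrho_\alpha(s)\quad\text{as }a\uparrow1. \tag{10}$$
The length $N$ is the spatial scale of the stationary chain: $\sum_ja^j\xi_j$ has scale $(1-a^\alpha)^{-1/\alpha}\asymp N$. We take $a\ge\frac12$, close to $1$.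

A single corrector is not enough. With $f=x^\gamma+B_1w$ the defect cancels, but the corrector does not scale like $x^\gamma$ under $x\mapsto ax$, and we are left with the bound $Pf-a^\gamma f\le Cs\,w_0(X)$. At $X\asymp N$ this is of order $s\,\theta(N)f$, which is the size we can afford. At bounded $X$ it is of order $s$, while $s\,\theta(N)f$ is $o(s)$. The function $v$ of Lemma 6(a) repairs this: its drift is strong for $X\ll N$.

**Proof of $G(a)\le C\varrho_\alpha(1-a)$.** **Step 1** (choose $f$ and compute). Fix $\beta'\in(\gamma-1,0)$, take $v,w$ from Lemma 6, and let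
$$f=x^\gamma+B_1w+\kappa v,\qquad B_1=C_\Delta/c_w,\qquad\kappa=BN^{-\beta'}w_0(N),$$
with a constant $B$ to be chosen. With $y=ax$, Lemma 5 and Lemma 6(b) give $\Delta(y)+B_1Tw(y)\le B_1w(y)$. Hence
$$Pf(x)-a^\gamma f(x)\le B_1(a^{-1}-a^\gamma)w(x)+\kappa\big[(a^{-1}-a^\gamma)v(x)-c(1+ax)^{\beta'-\alpha}\big].$$
Now $a^{-1}-a^\gamma\le Cs=CN^{-\alpha}$, $w(x)\le Cw_0(X)$, $v(x)\le CX^{\beta'}$ and $(1+ax)^{\beta'-\alpha}\ge X^{\beta'-\alpha}$. So for some $C_2$ and $c>0$
$$Pf(x)-a^\gamma f(x)\le C_2N^{-\alpha}w_0(X)+\kappa\big[C_2N^{-\alpha}X^{\beta'}-cX^{\beta'-\alpha}\big].$$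
Choose $\eta\in(0,1]$ with $C_2\eta^\alpha\le c/2$.

**Step 2** (the range $1\le X\le\eta N$, where $v$ pays). Here $C_2N^{-\alpha}X^{\beta'}=C_2(X/N)^\alpha X^{\beta'-\alpha}\le\frac c2X^{\beta'-\alpha}$, so the bracket is at most $-\frac c2X^{\beta'-\alpha}$. The right side is $\le0$ if $C_2X^{\alpha-\beta'}w_0(X)\le\frac c2BN^{\alpha-\beta'}w_0(N)$. The function $X^{\alpha-\beta'}w_0(X)$ is nondecreasing on $[1,\infty)$: it is a power with exponent $\gamma-\beta'>0$ if $\alpha<1$, exponent $\alpha+\gamma-1-\beta'>0$ if $\alpha>1$, and $X^{1/2-\beta'}(1+\log X)$ if $\alpha=1$. So a large constant $B$ suffices; fix it.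

**Step 3** (the range $X>\eta N$, where $f$ is large). For $\eta N\ge2$ we have $x\ge X/2$, so $f\ge x^\gamma\ge(X/2)^\gamma$. Dropping the negative term, the right side in Step 1 is at most
$$CN^{-\alpha}\big[w_0(X)X^{-\gamma}+BN^{-\beta'}w_0(N)X^{\beta'-\gamma}\big]f(x).$$
Both $w_0(X)X^{-\gamma}$ and $X^{\beta'-\gamma}$ are nonincreasing in $X\ge1$ (for $\alpha=1$, $X^{-1}(1+\log X)$ has derivative $-X^{-2}\log X$). At $X=\eta N$ they are at most $C\theta(N)$ and $CN^{\beta'-\gamma}$. So the whole expression is at most $C_3N^{-\alpha}\theta(N)f(x)$.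

**Step 4** (conclude). We have $Pf\le rf$ with $r=a^\gamma+C_3s\,\theta(N)$. Also $\inf f>0$, because $f\ge B_1w(1)$ on $(0,1]$ and $f\ge1$ on $[1,\infty)$. By Lemma 1, $\Lambda\ge-\log r\ge\gamma\log(1/a)-Cs\,\theta(N)$. Divide by $\log(1/a)\ge s$ and use (10). $\blacksquare$

## The deficit is at least of order $\varrho_\alpha(1-a)$

Now we need a bounded $g\ge0$ with $Pg\ge rg$ and $r>a^\gamma$. The positive defect of $x^\gamma$ helps, and $\tilde w$ turns it into a gain that is felt at all scales up to $N$. A larger power is subtracted to make $g$ bounded; it must be small enough not to spoil the gain.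

**Proof of $G(a)\ge c\,\varrho_\alpha(1-a)$.** **Step 1** (choose $g$). Fix $\gamma'\in(\max(\gamma,3\gamma-1),\alpha)$; this interval is nonempty since $\gamma<1$. By (6) for $y\ge1$, and boundedness of $M_{\gamma'}$ for $y\le1$,
$$M_{\gamma'}(y)\le y^{\gamma'}+C(1+y)^{\gamma'-\alpha}\qquad(y\ge0).$$
With constants $\kappa_0,\theta_0>0$ to be chosen, let
$$g_0=x^\gamma+c_3\tilde w-\kappa x^{\gamma'},\quad g=(g_0)_+,\quad r=a^\gamma+\theta',\quad\kappa=\kappa_0N^{-\gamma'}w_0(N),\quad\theta'=\theta_0N^{-\alpha}\theta(N),$$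
where $c_3=c_\Delta/C_{\tilde w}$, so that $\Delta(y)-c_3C_{\tilde w}(1+y)^{-3\gamma}\ge0$. Since $\theta'=\theta_0s\,\theta(N)=o(s)$, for $a$ near $1$ we have $\theta'\le\frac12(1-a^\gamma)$. Hence $1-r\ge\frac12(1-a^\gamma)\ge c_4s$ and $r-a^{\gamma'}\ge a^\gamma-a^{\gamma'}\ge c_4s$, with $c_4$ depending only on $\alpha$ and $\gamma'$.

**Step 2** (one-step estimate). Since $\tilde w(ax)\ge\tilde w(x)$,
$$\begin{aligned}Pg(x)-rg_0(x)&\ge Tg_0(ax)-rg_0(x)\\&\ge c_3(1-r)\tilde w(x)-\theta'x^\gamma+\kappa(r-a^{\gamma'})x^{\gamma'}-\kappa C(1+ax)^{\gamma'-\alpha}\\&\ge c_5N^{-\alpha}w_0(X)-\theta'X^\gamma+\kappa\big[c_4N^{-\alpha}x^{\gamma'}-C'X^{\gamma'-\alpha}\big],\end{aligned}$$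
where we used $1+ax\ge X/2$ in the last term. Fix $\mathcal M\ge2$ with $\mathcal M^\alpha\ge2^{1+\gamma'}C'/c_4$.

**Step 3** (the range $X\ge\mathcal MN$, where the subtracted power pays). Here $x\ge X/2$ and $C'X^{\gamma'-\alpha}\le C'(\mathcal MN)^{-\alpha}X^{\gamma'}\le\frac12c_42^{-\gamma'}N^{-\alpha}X^{\gamma'}$. So the last term is at least $c_6\kappa_0N^{-\alpha-\gamma'}w_0(N)X^{\gamma'}$ with $c_6=\frac12c_42^{-\gamma'}$. As $X\ge N$, $(X/N)^{\gamma'}\ge(X/N)^\gamma$, and this is at least $\theta_0N^{-\alpha-\gamma}w_0(N)X^\gamma=\theta'X^\gamma$ provided $\theta_0\le c_6\kappa_0$.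

**Step 4** (the range $1\le X\le\mathcal MN$, where $\tilde w$ pays). It suffices that
$$c_5N^{-\alpha}w_0(X)\ge\theta_0N^{-\alpha-\gamma}w_0(N)X^\gamma+\kappa_0C'N^{-\gamma'}w_0(N)X^{\gamma'-\alpha}.$$
For this we claim, for $1\le X\le\mathcal MN$,
$$\frac{X^\gamma}{w_0(X)}\le C_{\mathcal M}\frac{N^\gamma}{w_0(N)},\qquad\frac{X^{\gamma'-\alpha}}{w_0(X)}\le C_{\mathcal M}\frac{N^{\gamma'-\alpha}}{w_0(N)} .$$
If $\alpha\ne1$ the left sides are positive powers of $X$: the first exponent is $2\gamma$ ($\alpha<1$) or $1$ ($\alpha>1$), the second is $\gamma'-\gamma$ ($\alpha<1$) or $\gamma'-3\gamma+1$ ($\alpha>1$). If $\alpha=1$ they have the form $X^d/(1+\log X)$ with $d=1$ or $d=\gamma'-\frac12>0$. For $1\le X\le Y$, $1+\log Y\le(1+\log X)(1+\log(Y/X))$, so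
$$\frac{X^d}{1+\log X}\le\frac{Y^d}{1+\log Y}\cdot(Y/X)^{-d}\big(1+\log(Y/X)\big)\le C_d\frac{Y^d}{1+\log Y};$$
take $Y=\mathcal MN$. This proves the claim, and then it suffices that $c_5\ge C_{\mathcal M}(\theta_0+C'\kappa_0)$.

**Step 5** (conclude). Choose $\kappa_0$ small, then $\theta_0$ small; $\mathcal M$ does not depend on them. Then $Pg\ge rg_0$, and $Pg\ge0$, so $Pg\ge rg$. As $\gamma'>\gamma$, $g$ is bounded; and $g(1)\ge1-\kappa>0$ for $a$ near $1$, because $\kappa\to0$. Lemma 1 gives, for $a$ near $1$,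
$$\Lambda\le-\log r=\gamma\log(1/a)-\log(1+\theta'a^{-\gamma})\le\gamma\log(1/a)-\tfrac12\theta' .$$
Hence $G(a)\ge\theta'/(2\log(1/a))\ge c\,\theta(N)\ge c\,\varrho_\alpha(1-a)$ by (10). $\blacksquare$

## Refining the mesh: strict inequality for every $a$

**End of the proof of Theorem 2.** **Step 1** (the form with $h$). If $a=e^{-h/\alpha}$, then $\frac12-\lambda_\alpha(h)/h=G(a)/\alpha$ and $1-a\sim h/\alpha$, so the two-sided bound for $G$ is the two-sided bound for $\frac12-\lambda_\alpha(h)/h$.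

**Step 2** (from small meshes to all meshes). Let $h>0$, $\ell\in\mathbb N$, $h'=h/\ell$. A finer mesh imposes more conditions:
$$\{R_{jh'}>0,\ 0\le j\le\ell(n-1)\}\subset\{R_{jh}>0,\ 0\le j\le n-1\}.$$
Taking $-\frac1n\log$ of the probabilities and $n\to\infty$, $\lambda_\alpha(h)\le\ell\lambda_\alpha(h/\ell)$, that is,
$$\frac{\lambda_\alpha(h)}h\le\frac{\lambda_\alpha(h/\ell)}{h/\ell}.$$
For $\ell$ large the right side is $<\frac12$ by the previous section. So $\Lambda(a,\alpha)<\frac\alpha2\log(1/a)$ for every $a\in(0,1)$, and together with Theorem 1 the supremum of $\Lambda/\log(1/a)$ is $\frac\alpha2$ and is not attained. $\blacksquare$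

## Regularly varying, asymmetric innovations

A function $\bar F>0$ is regularly varying of index $-\alpha$ if $\bar F(tx)/\bar F(x)\to t^{-\alpha}$ as $x\to\infty$ for each $t>0$; for example $\bar F(x)=x^{-\alpha}$ for $x\ge1$. The notation $Q_n$, $P$, $\tau(y)=\mathbb P(\xi<-y)$ is as before, with the new noise.

**Theorem 3.** Let $(\xi_n)$ be i.i.d. with $\bar F(x)=\mathbb P(|\xi|>x)$ regularly varying of index $-\alpha$, $\alpha\in(0,2)$, and $\mathbb P(\xi>x)/\bar F(x)\to p\in(0,1)$, $q=1-p$. Assume $\mathbb E\xi=0$ if $\alpha>1$, and that $\xi$ is symmetric if $\alpha=1$. Let $\rho=\frac12+\frac1{\pi\alpha}\arctan\big((p-q)\tan\frac{\pi\alpha}2\big)$ ($\rho=\frac12$ if $\alpha=1$); this is the positivity parameter of the attracting stable law. Then for every $\epsilon>0$ there are $a_\epsilon<1$ and $x_\epsilon$ such that for $a\in(a_\epsilon,1)$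
$$\liminf_n-\tfrac1n\log Q_n(x)\ge(\alpha(1-\rho)-\epsilon)\log\tfrac1a\ \ (x>0),\qquad\limsup_n-\tfrac1n\log Q_n(x)\le(\alpha(1-\rho)+\epsilon)\log\tfrac1a\ \ (x\ge x_\epsilon).$$

If $p=q$ then $\rho=\frac12$ and the exponent is $\frac\alpha2$ again. In the proof write $\gamma=\alpha(1-\rho)$, that is, for $\alpha\ne1$,
$$\gamma=\tfrac\alpha2-\vartheta,\qquad\vartheta=\tfrac1\pi\arctan\big((p-q)\tan\tfrac{\pi\alpha}2\big).$$
Since $|p-q|<1$: for $\alpha<1$, $|\vartheta|<\frac\alpha2$ and $0<\gamma<\alpha$; for $\alpha>1$, $|\tan\frac{\pi\alpha}2|=\tan(\pi-\frac{\pi\alpha}2)$, so $|\vartheta|<1-\frac\alpha2$ and $\alpha-1<\gamma<1$; for $\alpha=1$, $\gamma=\frac12$. In all cases $0<\gamma<\min(1,\alpha)$.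

**Proof of Theorem 3.** **Step 1** (the analogue of (6): one step acts on $x^\beta$ through an integral $J(\beta)$). For $0<\beta<\alpha$ and $v\in\mathbb R$ let
$$\varphi_\beta(v)=(1+v)_+^\beta-1-\beta v1_{\alpha>1},\qquad J(\beta)=\alpha\int_0^\infty\big[p\,\varphi_\beta(v)+q\,\varphi_\beta(-v)\big]v^{-1-\alpha}dv .$$
We show
$$\frac{\mathbb E(x+\xi)_+^\beta-x^\beta}{x^\beta\bar F(x)}\longrightarrow J(\beta)\qquad(x\to\infty). \tag{11}$$
Let $\mu_x=\mathbb P(\xi/x\in\cdot)/\bar F(x)$ and $\nu(dv)=\alpha(p1_{v>0}+q1_{v<0})|v|^{-1-\alpha}dv$. The left side of (11) is $\int\varphi_\beta\,d\mu_x$, using $\mathbb E\xi=0$ if $\alpha>1$. If $\alpha=1$, symmetry allows us to replace $\varphi_\beta$ by its even part $\frac12\psi_\beta(|v|)$, and $J(\beta)=\frac12I(\beta)$; in what follows $\varphi_\beta$ means this even part when $\alpha=1$.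

For $u>0$, $\mu_x((u,\infty))\to pu^{-\alpha}$ and $\mu_x((-\infty,-u))\to qu^{-\alpha}$. So on $\{\delta\le|v|\le1/\delta\}$ the measures $\mu_x$ converge weakly to $\nu$, and $\varphi_\beta$ is continuous and bounded there. For the rest: $|\varphi_\beta(v)|\le C|v|^{d_1}$ for $|v|\le\frac12$, with $d_1=1$ if $\alpha<1$ and $d_1=2$ if $\alpha\ge1$; and $|\varphi_\beta(v)|\le C|v|^{d_2}$ for $|v|\ge2$, with $d_2=\beta$ if $\alpha\le1$ and $d_2=\max(\beta,1)$ if $\alpha>1$. So $0<d_2<\alpha<d_1$. Karamata's theorem (Bingham–Goldie–Teugels, *Regular Variation*, §1.5) says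
$$\int_0^Yu^{d_1-1}\bar F(u)du\sim\frac{Y^{d_1}\bar F(Y)}{d_1-\alpha},\qquad\int_Y^\infty u^{d_2-1}\bar F(u)du\sim\frac{Y^{d_2}\bar F(Y)}{\alpha-d_2}\qquad(Y\to\infty).$$
Since $\mathbb E[|\xi|^{d_1};|\xi|\le Y]\le d_1\int_0^Yu^{d_1-1}\bar F(u)du$ and $\mathbb E[|\xi|^{d_2};|\xi|>Y]=Y^{d_2}\bar F(Y)+d_2\int_Y^\infty u^{d_2-1}\bar F(u)du$, taking $Y=\delta x$ and $Y=x/\delta$ gives
$$\limsup_x\int_{|v|\le\delta}|v|^{d_1}d\mu_x\le C\delta^{d_1-\alpha},\qquad\limsup_x\int_{|v|>1/\delta}|v|^{d_2}d\mu_x\le C\delta^{\alpha-d_2}.$$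
Let $\delta\to0$ to get (11).

**Step 2** (the sign of $J$: negative on $(0,\gamma)$, positive on $(\gamma,\alpha)$). $J$ is convex, since $\beta\mapsto(1+v)_+^\beta$ is convex for each $v$. As $\beta\downarrow0$, $\varphi_\beta(v)\to0$ for $v>-1$ and $\varphi_\beta(v)\to-1$ for $v<-1$ (for $\alpha=1$ the even part tends to $-\frac12$ for $|v|>1$ and to $0$ for $|v|<1$). The bounds of Step 1 are uniform for small $\beta$, with a fixed $d_2<\alpha$, so dominated convergence gives $J(0^+)=-\alpha q\int_1^\infty v^{-1-\alpha}dv=-q<0$. By convexity it is enough to show $J(\gamma)=0$. For $\alpha=1$ this is Lemma 2. Let $\alpha\ne1$. We claim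
$$\int_0^\infty\varphi_\beta(v)v^{-1-\alpha}dv=\frac{\Gamma(-\alpha)\Gamma(\alpha-\beta)}{\Gamma(-\beta)},\qquad\int_0^\infty\varphi_\beta(-v)v^{-1-\alpha}dv=\frac{\Gamma(-\alpha)\Gamma(1+\beta)}{\Gamma(1+\beta-\alpha)} . \tag{12}$$

For $\alpha<1$ integrate by parts once; boundary terms vanish. The integrals are
$$\frac\beta\alpha\int_0^\infty(1+v)^{\beta-1}v^{-\alpha}dv=\frac\beta\alpha B(1-\alpha,\alpha-\beta),\qquad-\frac\beta\alpha\int_0^1(1-v)^{\beta-1}v^{-\alpha}dv=-\frac\beta\alpha B(\beta,1-\alpha),$$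
and (12) follows from $\Gamma(1-\alpha)=-\alpha\Gamma(-\alpha)$, $\Gamma(1-\beta)=-\beta\Gamma(-\beta)$, $\beta\Gamma(\beta)=\Gamma(1+\beta)$.

For $\alpha>1$ integrate by parts twice; boundary terms vanish because $\varphi_\beta=O(v^2)$ at $0$ and $\beta,1<\alpha$. The first integral is
$$\frac{\beta(\beta-1)}{\alpha(\alpha-1)}\int_0^\infty(1+v)^{\beta-2}v^{1-\alpha}dv=\frac{\beta(\beta-1)}{\alpha(\alpha-1)}B(2-\alpha,\alpha-\beta),$$
and $\Gamma(2-\alpha)=\alpha(\alpha-1)\Gamma(-\alpha)$, $\Gamma(2-\beta)=\beta(\beta-1)\Gamma(-\beta)$ give the first formula (with $1/\Gamma(-1)=0$ when $\beta=1$). For $\beta>1$ the second derivative of $\varphi_\beta(-v)$ is $\beta(\beta-1)(1-v)_+^{\beta-2}$, which is integrable, and the second integral is $\frac{\beta(\beta-1)}{\alpha(\alpha-1)}B(\beta-1,2-\alpha)$. This is the second formula for $1<\beta<\alpha$. Both sides of it are analytic in $\beta$ on $0<\operatorname{Re}\beta<\alpha$: the integral converges locally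 uniformly there, as the integrand before the factor $v^{-1-\alpha}$ is $O(v^2)$ on $(0,\frac12]$, bounded on $[\frac12,1]$, and $O(v)$ beyond. So it holds for all $\beta\in(0,\alpha)$.

By the reflection formula, $\frac1{\Gamma(-\beta)}=-\frac{\sin\pi\beta}\pi\Gamma(1+\beta)$ and $\frac1{\Gamma(1+\beta-\alpha)}=\frac{\sin\pi(\alpha-\beta)}\pi\Gamma(\alpha-\beta)$. Hence
$$J(\beta)=\tfrac\alpha\pi\,\Gamma(-\alpha)\Gamma(\alpha-\beta)\Gamma(1+\beta)\,\big[q\sin\pi(\alpha-\beta)-p\sin\pi\beta\big].$$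
At $\beta=\gamma=\frac\alpha2-\vartheta$ the bracket is $q\sin(\frac{\pi\alpha}2+\pi\vartheta)-p\sin(\frac{\pi\alpha}2-\pi\vartheta)=(q-p)\sin\frac{\pi\alpha}2\cos\pi\vartheta+\cos\frac{\pi\alpha}2\sin\pi\vartheta$, which vanishes since $\tan\pi\vartheta=(p-q)\tan\frac{\pi\alpha}2$.

**Step 3** (the lower bound on the rate, from Lemma 4). We may assume $\epsilon<\gamma$. Let $\beta\in(\gamma-\epsilon,\gamma)$, so $0<\beta<1$. By (11) and $J(\beta)<0$, condition (8) holds for some $K$. Also $\mathbb E|\xi|^\beta<\infty$ as $\beta<\alpha$, and $\tau(y)>0$ for all $y$, because $\tau(y)/\bar F(y)\to q>0$ and $\tau$ is nonincreasing. Lemma 4 with $\epsilon'$ in place of $\epsilon$ gives $\liminf-\frac1n\log Q_n(x)\ge(1-\epsilon')\beta(1-a)$ for $a$ near $1$ and all $x>0$. Choose $\epsilon'$ with $(1-\epsilon')\beta>\gamma-\epsilon$ and use $(1-a)/\log(1/a)\to1$.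

**Step 4** (the test function for the upper bound). Choose $\epsilon'\in(0,1)$ and $\gamma<\beta<\beta+\epsilon'<\beta_2<\alpha$ with $\beta+\epsilon'\le\gamma+\epsilon$, and let $r=a^{\beta+\epsilon'}$. By (11) and $J(\beta)>0$ there are $K\ge1$ and $c>0$ with $\mathbb E(y+\xi)_+^\beta\ge y^\beta+cy^\beta\bar F(y)$ for $y\ge K$. Let
$$C=(2K)^\beta,\qquad g_0=x^\beta-\kappa x^{\beta_2}-C,\qquad g=(g_0)_+ ,$$
with $\kappa>0$ to be chosen depending on $a$. Since $\beta_2>\beta$, $g$ is bounded. The constant $C$ removes the region near the origin, where the power inequality is not available: if $g_0(x)>0$, then $x>2K$, so $y=ax\ge K$ for $a\ge\frac12$, and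
$$Pg(x)-rg_0(x)\ge E_a(x)-\kappa\big[\mathbb E(ax+\xi)_+^{\beta_2}-rx^{\beta_2}\big],\qquad E_a(x)=(a^\beta-r)x^\beta+cy^\beta\bar F(y)-C(1-r).$$

**Step 5** (positivity of $E_a$, uniformly in $x\ge2K$). For $a\ge\frac12$, $a^\beta-r=a^\beta(1-a^{\epsilon'})\ge c_1\epsilon'(1-a)$ with $c_1=2^{-\beta}$, and $1-r\le C_2(1-a)$ with $C_2=2$. Define $K'$ by $c_1\epsilon'K'^\beta=2CC_2$. If $x\ge K'$, then $C(1-r)\le\frac12(a^\beta-r)x^\beta$, so $E_a(x)\ge\frac12(a^\beta-r)x^\beta$. If $2K\le x\le K'$, then $K\le y\le K'$ and $cy^\beta\bar F(y)\ge cK^\beta\bar F(K')>0$, a constant independent of $a$; so $E_a(x)\ge CC_2(1-a)$ once $a$ is near $1$. For each such $a$, $e_a:=\inf_{x\ge2K}E_a(x)>0$.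

**Step 6** (choose $\kappa$ and conclude). Fix such an $a$. By (11), $\mathbb E(ax+\xi)_+^{\beta_2}=a^{\beta_2}x^{\beta_2}(1+o(1))$ as $x\to\infty$, and $a^{\beta_2}<r$. So the bracket in Step 4 is $\le0$ for $x\ge x_a$, and on $[2K,x_a]$ it is at most $\mathbb E(x_a+|\xi|)^{\beta_2}<\infty$. For $\kappa=\kappa(a)$ small, $Pg\ge rg_0$ wherever $g_0>0$, hence $Pg\ge rg$ everywhere; also $g(3K)=(3K)^\beta-\kappa(3K)^{\beta_2}-(2K)^\beta>0$. Running two chains with the same noise shows that $Q_n$ is nondecreasing in $x$. With Lemma 1, $Q_n(x)\ge Q_n(3K)\ge r^ng(3K)/\sup g$ for $x\ge x_\epsilon:=3K$, so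
$$\limsup_n-\tfrac1n\log Q_n(x)\le(\beta+\epsilon')\log\tfrac1a\le(\gamma+\epsilon)\log\tfrac1a .\qquad\blacksquare$$
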